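# Kernels of $\mathcal A\otimes_{\max}\mathcal B\to\mathcal A\otimes\mathcal B$ that are not matrix stable

## Two theorems about the kernel

For unital $C^*$-algebras $\mathcal A,\mathcal B$ write $\mathcal A\odot\mathcal B$ for the algebraic tensor product, $\mathcal A\otimes_{\max}\mathcal B$ for the maximal and $\mathcal A\otimes\mathcal B$ for the minimal (spatial) tensor product. The identity on $\mathcal A\odot\mathcal B$ extends to a surjective $*$-homomorphism from the first completion to the second. Put
$$J(\mathcal A,\mathcal B)=\ker\bigl(\mathcal A\otimes_{\max}\mathcal B\to\mathcal A\otimes\mathcal B\bigr).$$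

**Theorem A.** There are separable unital $C^*$-algebras $\mathcal A$ (residually finite-dimensional) and $\mathcal B$ (a quotient of $C^*(SL_3(\mathbb Z))$), and a positive $d\in J=J(\mathcal A,\mathcal B)$, such that for every $N\ge1$ the element $d\otimes e_{11}$ lies in no stable $C^*$-subalgebra of $M_N(\mathcal A\otimes_{\max}\mathcal B)$. In particular $M_N(J)$ is not stable for any $N\ge1$, so $J$ is neither stable nor matrix stable.

**Theorem B.** For all unital $\mathcal A,\mathcal B$, the kernel $J(\mathcal A,\mathcal B)$ has no nonzero bounded positive trace and no nonzero unital quotient.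

Here are the words used.

**Definition.** Let $\mathcal K$ be the compact operators on a separable infinite-dimensional Hilbert space. A $C^*$-algebra $\mathcal D$ is *stable* if $\mathcal D\cong\mathcal D\otimes\mathcal K$. It is *$n$-stable* if $M_n(\mathcal D)$ is stable, and *matrix stable* if it is $n$-stable for some $n\ge1$.

A $C^*$-algebra is *residually finite-dimensional* if its finite-dimensional representations separate its points; for instance $\prod_n M_n(\mathbb C)$ and all its subalgebras are.

Theorem A answers, in the negative, a question from Henning O. Milhøj and Mikael Rørdam, "Around traces and quasitraces", arXiv:2309.17412 (2023): is the kernel $J(\mathcal A,\mathcal B)$ always stable, or at least matrix stable? There is a reason to hope for a yes. A theorem of Kirchberg says that $\mathcal A\otimes_{\max}\mathcal B$ admits a faithful tracial state if and only if $\mathcal A\otimes_{\max}\mathcal B=\mathcal A\otimes\mathcal B$ and both $\mathcal A$ and $\mathcal B$ admit faithful tracial states. So traces do not like the kernel, and algebras without traces and without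 unital quotients often look stable. Theorem B says that this expectation is correct as far as the two usual obstructions go. Theorem A says that there is a finer one; it will turn out to be an Euler class of a vector bundle.

Theorem A is also stronger than "$J$ is not matrix stable". One single element $d\in J$ cannot be swallowed by any stable subalgebra, even if that subalgebra may leave $M_N(J)$ and use all of $M_N(\mathcal A\otimes_{\max}\mathcal B)$.

**Conventions.** Inner products are linear in the second variable, and $|\xi\rangle\langle\eta|$ is the operator $\zeta\mapsto\xi\langle\eta,\zeta\rangle$. For $C^*$-algebras $C_n$, $\prod_nC_n$ is the algebra of bounded sequences and $\bigoplus_nC_n$ the ideal of null sequences. In $\prod_nC_n/\bigoplus_nC_n$ the norm of $[(x_n)]$ is $\limsup_n\|x_n\|$, and continuous functional calculus of a self-adjoint element is computed coordinatewise on a self-adjoint representative.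

## Stability, matrix stability, and pairs with zero kernel

The algebra $\mathcal K$ is stable, and so is $\mathcal D\otimes\mathcal K$ for any $\mathcal D$. The zero algebra is stable. If $\mathcal D$ is stable, then $M_n(\mathcal D)\cong\mathcal D\otimes\mathcal K\otimes M_n\cong\mathcal D\otimes\mathcal K$ is stable, so stable algebras are $n$-stable for every $n$. Refuting matrix stability is therefore the harder task.

The two usual ways to see that an algebra is not stable are these.

**Lemma 1.** A stable $C^*$-algebra has no nonzero bounded positive trace and no nonzero unital quotient.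

*Proof.* Write the algebra as $P\otimes\mathcal K$ with matrix units $e_{ij}\in\mathcal K$. Let $\tau$ be a bounded positive trace and $p\in P_+$. The numbers $\tau(p\otimes e_{ii})$ are all equal, because $p\otimes e_{ij}=(p^{1/2}\otimes e_{i1})(p^{1/2}\otimes e_{1j})$ and $\tau$ is a trace. Their sum over $i\le k$ is at most $\|\tau\|\,\|p\|$ for every $k$, so each is $0$. For $i\ne j$ the same factorization gives $\tau(p\otimes e_{ij})=\tau(p^{1/2}p^{1/2}\otimes e_{1j}e_{i1})=0$. The span of the $p\otimes e_{ij}$ is dense, so $\tau=0$.

A quotient of $P\otimes\mathcal K$ is of the form $Q\otimes\mathcal K$ with $Q$ a quotient of $P$. Suppose it has a unit $u$ and $Q\ne0$. For every $v\in Q\otimes\mathcal K$ and $q\in Q$ we have $\|v(q\otimes e_{kk})\|\to0$ as $k\to\infty$; this is clear for $v=q'\otimes e_{ij}$ and follows in general by density. With $v=u$ and $q\neq 0$ this gives $\|q\|=\|u(q\otimes e_{kk})\|\to0$, a contradiction. $\square$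

For example, a nonzero commutative algebra $C_0(X)$ is not matrix stable: evaluation at a point gives the unital quotient $M_n(\mathbb C)$ of $M_n(C_0(X))$.

Now the simplest kernels. If $\mathcal A=M_k(\mathbb C)$, then $\mathcal A\odot\mathcal B=M_k(\mathcal B)$ is already a $C^*$-algebra, so it has only one $C^*$-norm and $J=0$. More generally $J=0$ whenever $\mathcal A$ or $\mathcal B$ is nuclear, by the definition of nuclearity; this covers commutative algebras. In these cases $J=0$ is stable for a trivial reason, and the question has content only for pairs of non-nuclear algebras. We build a nonzero kernel by hand below, from property (T).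

## Traces and unital quotients never occur on the kernel

To refute stability the first thing to try is Lemma 1: find a pair for which $J$ carries a bounded trace, or has a unital quotient. Theorem B says that this cannot work, for any pair. We prove it now. Put $C=\mathcal A\otimes_{\max}\mathcal B$ and $J=J(\mathcal A,\mathcal B)$.

**Step B1. Every tracial state on $C$ vanishes on $J$.** *The purpose is to show that traces only see the minimal tensor product.* The tracial states form a weak$^*$-compact convex set, and vanishing on $J$ survives convex combinations and weak$^*$-limits. By Krein–Milman it is enough to treat an extreme tracial state $\rho$. Let $(\pi,H,\xi)$ be its GNS representation, $M=\pi(C)''$ and $\tau(x)=\langle\xi,x\xi\rangle$ for $x\in M$.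

The state $\tau$ is normal and, by density, a trace on $M$. It is faithful: if $\tau(x^*x)=0$, then for $y\in M$
$$\|xy\xi\|^2=\tau(y^*x^*xy)=\tau(xyy^*x^*)\le\|y\|^2\tau(xx^*)=\|y\|^2\tau(x^*x)=0,$$
and $M\xi$ is dense, so $x=0$. It follows that $M$ is finite. And $M$ is a factor: if $z\in M$ is a central projection with $0<\tau(z)<1$, then $\rho$ is the convex combination, with weights $\tau(z)$ and $1-\tau(z)$, of the tracial states $\tau(z)^{-1}\tau(z\pi(\cdot))$ and $(1-\tau(z))^{-1}\tau((1-z)\pi(\cdot))$. Extremality gives $\tau(zx)=\tau(z)\tau(x)$ for $x\in\pi(C)$, hence for $x\in M$ by normality. With $x=z$ we get $\tau(z)=\tau(z)^2$, a contradiction.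

Let $M_1=\pi(\mathcal A\otimes1)''$ and $M_2=\pi(1\otimes\mathcal B)''$. They commute and generate $M$. An element of the centre of $M_1$ commutes with $M_1$, and it lies in $M_1$, so it commutes with $M_2$; thus it lies in $Z(M)=\mathbb C$. The same holds for $M_2$. So $M_1,M_2$ are factors, and finite since $\tau$ restricts to a faithful normal tracial state on each. Fix $b\in(M_2)_+$. The functional $a\mapsto\tau(ab)$ on $M_1$ is normal, it is positive because $ab=b^{1/2}ab^{1/2}\ge0$ for $a\ge0$, and it is a trace because
$$\tau(aa'b)=\tau(aba')=\tau(a'ab).$$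
A finite factor has only one normal trace up to scaling, so $\tau(ab)=\lambda\,\tau(a)$, and $a=1$ gives $\lambda=\tau(b)$. Hence $\rho(a\otimes b)=\rho(a\otimes1)\rho(1\otimes b)$ for $a\in\mathcal A$, $b\in\mathcal B$. The product state $\rho|_{\mathcal A}\otimes\rho|_{\mathcal B}$ is defined on $\mathcal A\otimes\mathcal B$. Composed with $C\to\mathcal A\otimes\mathcal B$ it agrees with $\rho$ on the dense subalgebra $\mathcal A\odot\mathcal B$, hence on $C$. So $\rho(J)=0$.

In particular, if $C$ has a faithful tracial state then $J=0$, which is part of Kirchberg's theorem.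

**Step B2. No bounded positive trace on $J$.** *The purpose is to extend a trace from $J$ to $C$, where Step B1 applies.* Let $\tau$ be a bounded positive trace on $J$ with $\|\tau\|=1$. A positive functional on an ideal has a positive extension $\tilde\tau$ to $C$ of the same norm; here $\tilde\tau$ is a state. This extension is unique: for an approximate unit $(e_\lambda)$ of $J$ we have $\tau(e_\lambda)\to1$, so by Cauchy–Schwarz
$$|\tilde\tau((1-e_\lambda)x)|^2\le\tilde\tau((1-e_\lambda)^2)\,\tilde\tau(x^*x)\le(1-\tau(e_\lambda))\|x\|^2\to0,$$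
and thus $\tilde\tau(x)=\lim\tau(e_\lambda x)$ is determined by $\tau$.

Let $u\in C$ be unitary and $x\in J_+$; write $x=yz$ with $y=z=x^{1/2}\in J$. Since $uy,zu^*\in J$,
$$\tau(uxu^*)=\tau((uy)(zu^*))=\tau((zu^*)(uy))=\tau(zy)=\tau(x).$$
So $\tau\circ\mathrm{Ad}\,u=\tau$ on $J$. The state $\tilde\tau\circ\mathrm{Ad}\,u$ is then also an extension of $\tau$ of norm $1$, and by uniqueness it equals $\tilde\tau$. Putting $xu$ for $x$ in $\tilde\tau(uxu^*)=\tilde\tau(x)$ gives $\tilde\tau(ux)=\tilde\tau(xu)$, and unitaries span $C$, so $\tilde\tau$ is a tracial state. It does not vanish on $J$, contradicting Step B1.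

**Step B3. A unital quotient of $J$ gives a map on all of $C$.** *The purpose is to see a hypothetical unital quotient from $\mathcal A$ and $\mathcal B$.* Suppose $J$ has a nonzero unital quotient. Dividing further by a maximal ideal we obtain a closed ideal $I\subset J$ such that $D=J/I$ is nonzero, unital and simple. A closed ideal of a closed ideal is an ideal, so $I$ is an ideal of $C$, and $D$ is an ideal of $C/I$. Let $e$ be the unit of $D$. For $x\in C/I$ both $xe$ and $ex$ lie in $D$, so $xe=e(xe)=(ex)e=ex$. Hence $e$ is a central projection of $C/I$, and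
$$q(x)=(x+I)e$$
is a $*$-homomorphism of $C$ onto $D$ that extends the quotient map $J\to D$. It is unital.

**Step B4. No unital quotient.** *The purpose is to show that $q$ must factor through $\mathcal A\otimes\mathcal B$.* Write $q(a)=q(a\otimes1)$ and $q(b)=q(1\otimes b)$. Represent $D$ irreducibly on a Hilbert space $H$; this is faithful because $D$ is simple. Let $M=q(\mathcal A)''$. Then $q(\mathcal B)\subset q(\mathcal A)'=M'$. The centre of $M$ commutes with $q(\mathcal A)$ since it lies in $M'$, and with $q(\mathcal B)$ since it lies in $M$. These two algebras generate $D$, so the centre of $M$ lies in $D'=\mathbb C$, and $M$ is a factor. By a theorem of Murray and von Neumann the multiplication map $M\odot M'\to B(H)$ is injective for a factor $M$. Therefore $q(\mathcal A)\odot q(\mathcal B)\to D$ is injective, with dense range, and the norm of $D$ is a $C^*$-norm on $q(\mathcal A)\odot q(\mathcal B)$. By Takesaki's theorem it dominates the minimal norm, so there is a surjection $D\to q(\mathcal A)\otimes q(\mathcal B)$ extending the identity on $q(\mathcal A)\odot q(\mathcal B)$.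 Its range is nonzero and $D$ is simple, so it is an isomorphism. Under it, $q$ sends $a\otimes b$ to $q(a)\otimes q(b)$; by density it is the composition
$$C\to\mathcal A\otimes\mathcal B\to q(\mathcal A)\otimes q(\mathcal B),$$
and $q(J)=0$. But $q(J)=D\ne0$. This contradiction proves Theorem B. $\blacksquare$

**Remark.** Passing to matrices does not help. Closed ideals of $M_N(J)$ have the form $M_N(I)$, and if $M_N(J/I)$ has a unit $u$, then $u_{11}$ is a left unit of $J/I$ (compare entries in $u(x\otimes e_{11})=x\otimes e_{11}$), and likewise a right unit. A bounded positive trace $\tau$ on $M_N(J)$ that vanishes on $J\otimes e_{11}$ vanishes altogether, since $\tau(yz\otimes e_{ij})=\tau((y\otimes e_{i1})(z\otimes e_{1j}))=\delta_{ij}\tau(zy\otimes e_{11})=0$. So Lemma 1 never refutes matrix stability of a kernel either.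

## Orthogonal copies of an element

We need a consequence of stability that is not about traces or units. The following one is local: it concerns one element at a time.

**Lemma 2.** If $P$ is a stable $C^*$-algebra, $x\in P_+$ and $m\in\mathbb N$, there are $y_1,\dots,y_m\in P$ with $y_i^*y_j=\delta_{ij}x$.

*Proof.* Identify $P$ with $P\otimes\mathcal K(\ell^2)$. Choose isometries $s_1,\dots,s_m\in B(\ell^2)$ with orthogonal ranges, so $s_i^*s_j=\delta_{ij}1$. Each $1\otimes s_i$ is a multiplier of $P\otimes\mathcal K$. Put $y_i=(1\otimes s_i)x^{1/2}\in P$. Then $y_i^*y_j=x^{1/2}(1\otimes s_i^*s_j)x^{1/2}=\delta_{ij}x$. $\square$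

So it suffices to find $d\in J$ such that $M_N(\mathcal A\otimes_{\max}\mathcal B)$ contains no family $y_1,\dots,y_m$ with $y_i^*y_j=\delta_{ij}\,d\otimes e_{11}$, for a suitable $m=m(N)$. Two things are needed: an element of $J$ that we understand, and a reason why it has no orthogonal copies. We take them in this order.

## A nonzero kernel from property (T)

Let $\Gamma=SL_3(\mathbb Z)$. It has Kazhdan's property (T) (Kazhdan 1967; see Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*): there are a finite symmetric set $F\ni e$ in $\Gamma$ and $\kappa>0$ such that, for every unitary representation $\pi$ without nonzero invariant vectors and every unit vector $\xi$, some $s\in F$ has $\|\pi(s)\xi-\xi\|\ge\kappa$. For a measure $\mu$ on $\Gamma$ with finite support write $\pi(\mu)=\sum_g\mu(g)\pi(g)$.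

**Lemma 3.** For each $\varepsilon>0$ there is a finitely supported symmetric probability measure $\mu$ on $\Gamma$ with $\|\pi(\mu)\|\le\varepsilon$ for every unitary representation $\pi$ without nonzero invariant vectors.

*Proof.* Let $\mu_0$ be the uniform probability measure on $F$. Given $\pi$ and a unit vector $\xi$, take $s$ as above; $s\neq e$ because $\kappa>0$. By the parallelogram law
$$\|\xi+\pi(s)\xi\|^2=4-\|\xi-\pi(s)\xi\|^2\le4-\kappa^2 .$$
In $|F|\,\pi(\mu_0)\xi=\sum_{g\in F}\pi(g)\xi$ we estimate the terms for $e$ and $s$ together and the other $|F|-2$ terms by $1$ each: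
$$\|\pi(\mu_0)\xi\|\le\tfrac1{|F|}\Bigl(2\sqrt{1-\kappa^2/4}+|F|-2\Bigr)=1-\tfrac2{|F|}\Bigl(1-\sqrt{1-\kappa^2/4}\Bigr)=:r<1 .$$
The bound $r$ does not depend on $\pi$. The $k$-th convolution power $\mu$ of $\mu_0$ is a finitely supported symmetric probability measure with $\pi(\mu)=\pi(\mu_0)^k$, so $\|\pi(\mu)\|\le r^k$. Take $k$ large. $\square$

Two comparisons: for a finite group $G$ the uniform measure on $G$ has $\pi(\mu)=0$ for every $\pi$ without nonzero invariant vectors. For $\mathbb Z$ the lemma is false when $\varepsilon<1$: the characters $k\mapsto e^{ik\theta}$ with small $\theta\ne0$ have no nonzero invariant vectors, but $\sum_k\mu(k)e^{ik\theta}\to1$ as $\theta\to0$.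

**Lemma 4.** There are irreducible representations $\pi_n:\Gamma\to U(D_n)$, $n\ge1$, with $D_1<D_2<\cdots$. Let $\bar\pi_n$ be the entrywise complex conjugate of $\pi_n$. For $n\ne m$ the representation $\pi_n\otimes\bar\pi_m$ has no nonzero invariant vectors. The invariant vectors of $\pi_n\otimes\bar\pi_n$ are the multiples of the unit vector $D_n^{-1/2}\sum_ie_i\otimes e_i$.

*Proof.* For a prime $\ell$ the reduction $\Gamma\to SL_3(\mathbb F_\ell)$ is onto, because elementary matrices generate $SL_3(\mathbb F_\ell)$ and they lift. The group $SL_3(\mathbb F_\ell)$ acts on the $\ell^2+\ell+1$ points of $P^2(\mathbb F_\ell)$, doubly transitively: two distinct points are spanned by independent vectors $u,v$, which can be completed to a basis $u,v,w$, and rescaling $w$ makes the determinant equal to $1$. The commutant of a permutation representation has dimension equal to the number of orbits on pairs, which is $2$ here. So the orthogonal complement of the constants is irreducible, of dimension $\ell^2+\ell$. Letting $\ell$ run through the primes gives dimensions $6,12,30,\dots$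

Identify $\sum t_{ij}\,e_i\otimes e_j\in\mathbb C^{D_n}\otimes\mathbb C^{D_m}$ with the matrix $T=(t_{ij})$. The operator $\pi_n(g)\otimes\bar\pi_m(g)$ becomes $T\mapsto\pi_n(g)T\,\bar\pi_m(g)^{\mathsf T}=\pi_n(g)T\pi_m(g)^*$. So $T$ is invariant if and only if $\pi_n(g)T=T\pi_m(g)$ for all $g$. By Schur's lemma $T=0$ if $n\ne m$, since then the dimensions differ, and $T\in\mathbb C1$ if $n=m$. $\square$

Let $\mathcal B$ be the $C^*$-algebra generated by the unitaries
$$b_g=[(\bar\pi_n(g))_n]\in\prod_nM_{D_n}\Big/\bigoplus_nM_{D_n},\qquad g\in\Gamma .$$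
It is separable and unital, and since $g\mapsto b_g$ is a unitary representation it is a quotient of $C^*(\Gamma)$. This is the $\mathcal B$ of Theorem A.

**The simplest model.** Let $\mathcal A_1\subset\prod_nM_{D_n}$ be the $C^*$-algebra generated by the unitaries $a_g=(\pi_n(g))_n$. Take $\varepsilon=\frac14$, $\mu$ from Lemma 3, $f(t)=\max(t-\varepsilon,0)$, and
$$h=\sum_g\mu(g)\,a_g\otimes b_g .$$
This $h$ is self-adjoint because $\mu$ is symmetric. What is its norm in the two tensor products?

In the minimal tensor product we may look at one coordinate $n$ of $\mathcal A_1$ at a time (this is verified in Lemma 7 below). With $n$ fixed, the norm of $\sum_g\mu(g)\pi_n(g)\otimes b_g$ is $\limsup_m\|(\pi_n\otimes\bar\pi_m)(\mu)\|$. In the limit only $m\ne n$ matters, so there are no invariant vectors and the limsup is at most $\varepsilon$.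

In the maximal tensor product we may set $m=n$. The homomorphisms $\mathcal A_1\to\prod_n(M_{D_n}\otimes M_{D_n})/\bigoplus_n(M_{D_n}\otimes M_{D_n})$, $(x_n)\mapsto[(x_n\otimes1)]$, and $\mathcal B\to$ the same algebra, $[(y_n)]\mapsto[(1\otimes y_n)]$, have commuting ranges. They define a homomorphism $\sigma$ on $\mathcal A_1\otimes_{\max}\mathcal B$ with $\sigma(h)=[((\pi_n\otimes\bar\pi_n)(\mu))_n]$. With $\omega_n=D_n^{-1/2}\sum_ie_i\otimes e_i$ we have $(\pi_n\otimes\bar\pi_n)(\mu)=|\omega_n\rangle\langle\omega_n|+R_n$, where $R_n$ acts on $\omega_n^\perp$ and $\|R_n\|\le\varepsilon$.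

So $d=f(h)$ becomes $0$ in $\mathcal A_1\otimes\mathcal B$, but $\sigma(d)=(1-\varepsilon)[(|\omega_n\rangle\langle\omega_n|)_n]\ne0$. This gives a nonzero $d\in J(\mathcal A_1,\mathcal B)$ whose image under $\sigma$ is known exactly.

**Where this model stops.** Does $\sigma$ show that $d$ has no orthogonal copies? It does not. For given $m$ and all $n$ with $D_n^2\ge m$, choose orthonormal $\eta_1,\dots,\eta_m\in\mathbb C^{D_n}\otimes\mathbb C^{D_n}$ and put $y_i^{(n)}=\sqrt{1-\varepsilon}\,|\eta_i\rangle\langle\omega_n|$. Then $(y_i^{(n)})^*y_j^{(n)}=\delta_{ij}(1-\varepsilon)|\omega_n\rangle\langle\omega_n|$. The element $\sigma(d)$ consists of rank-one matrices inside matrix algebras of growing size, so there is always room. An obstruction that $\sigma$ can see must be something other than lack of room in a single matrix algebra. We replace single matrices by continuous families over compact spaces $X_n$, so that room exists at each point but not continuously over $X_n$.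

## Sections of $S^{\oplus m}$ over a Grassmannian

Two facts make this precise. The first turns orthogonal copies into a nowhere vanishing section.

**Lemma 5.** Let $G$ be a Hermitian vector bundle over a compact space $X$, let $D\in\Gamma(\mathrm{End}\,G)$, and let $\hat\xi_1,\dots,\hat\xi_c$ be continuous sections of $G$ with $|\hat\xi_a|\le1$ everywhere. Let $y_1,\dots,y_c\in\Gamma(\mathrm{End}\,G)$ and $\delta\ge0$ satisfy $\|y_i^*y_j-\delta_{ij}D\|\le\delta$ for all $i,j$. Then $s=\sum_ay_a\hat\xi_a$ satisfies, at every point of $X$,
$$|s|^2\ge\sum_a\mathrm{Re}\,\langle\hat\xi_a,D\hat\xi_a\rangle-c^2\delta .$$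

*Proof.* We have $|s|^2=\sum_{a,b}\langle\hat\xi_a,y_a^*y_b\hat\xi_b\rangle$. Replacing $y_a^*y_b$ by $\delta_{ab}D$ changes each of the $c^2$ terms by at most $\delta$. The new sum is $\sum_a\langle\hat\xi_a,D\hat\xi_a\rangle$; take real parts. $\square$

Each summand $y_a\hat\xi_a$ may well vanish somewhere. Because the $y_a$ are almost orthogonal, the squared lengths add up, and $s$ vanishes nowhere as soon as $\sum_a\langle\hat\xi_a,D\hat\xi_a\rangle$ stays away from $0$ and $\delta$ is small. So we want $G$ to have no nowhere vanishing section at all. The second fact provides such bundles. For a complex vector space $W$ of finite dimension, $\mathrm{Gr}_k(W)$ is the compact manifold of $k$-dimensional subspaces of $W$; its *tautological bundle* $S$ has fibre $V$ at the point $V$. For $W=\mathbb C^{k+m}$ its real dimension is $2km$.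

**Lemma 6.** Let $S$ be the tautological rank-$k$ bundle over $\mathrm{Gr}_k(\mathbb C^{k+m})$. Then $S^{\oplus m'}$ has no nowhere vanishing continuous section for any $1\le m'\le m$.

*Proof.* A nowhere vanishing section of $S^{\oplus m'}$, padded with zeros, is one of $S^{\oplus m}$, so let $m'=m$. The Hermitian metric gives a conjugate-linear, hence real-linear, bundle isomorphism $S\cong S^*$. So it suffices to treat $E=(S^*)^{\oplus m}$. Its real rank is $2km=\dim_{\mathbb R}\mathrm{Gr}_k(\mathbb C^{k+m})$.

*A section with exactly one zero.* Choose linearly independent functionals $\varphi_1,\dots,\varphi_m$ on $\mathbb C^{k+m}$ and let $s_0(V)=(\varphi_1|_V,\dots,\varphi_m|_V)$, a smooth section of $E$. It vanishes at $V$ if and only if $V\subset V_0:=\bigcap_i\ker\varphi_i$. Since $\dim V_0=k$, this means $V=V_0$.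

*The zero is transversal.* Near $V_0$ use the chart of graphs $V_L=\{v+Lv:v\in V_0\}$, $L\in\mathrm{Hom}(V_0,V_0^\perp)$, and trivialize $S$ by $v\mapsto v+Lv$. Since $\varphi_i(v+Lv)=\varphi_i(Lv)$, the section reads $L\mapsto(\varphi_1L,\dots,\varphi_mL)\in(V_0^*)^m$. The restrictions of the $\varphi_i$ to $V_0^\perp$ form a basis of $(V_0^\perp)^*$, so this is a linear isomorphism.

*Counting zeros.* The Euler number of $E$ is therefore $\pm1$, and no section is nowhere zero. For completeness, here is the argument modulo $2$, which needs no orientations. Suppose there is a nowhere vanishing continuous section. By approximation there is a smooth one, $s_1$. Consider $(1-t)s_0+ts_1$ over $\mathrm{Gr}_k(\mathbb C^{k+m})\times[0,1]$. Near $t=0$ and $t=1$ we may take the homotopy constant in $t$, and there it is transversal to the zero section; perturb it away from the ends to be transversal everywhere. Its zero set is a compact $1$-manifold whose boundary is the union of the zeros of $s_0$ and of $s_1$. That is exactly one point, but a compact $1$-manifold has an even number of boundary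 points. $\square$

For $k=m=1$ the lemma speaks of the tautological line bundle over $\mathrm{Gr}_1(\mathbb C^2)=\mathbb{CP}^1$. A functional $\varphi\ne0$ on $\mathbb C^2$ gives a section of $S^*$ whose only zero is the line $\ker\varphi$. Two independent functionals give a nowhere vanishing section of $S^*\oplus S^*$, so the bound $m'\le m$ cannot be relaxed here.

## The compressed algebras $\mathcal A_c$ and the homomorphism $\sigma$

We now put Grassmannians into the simplest model. Fix an integer $c\ge2$. The bundle will be built from $S_n$ of rank $D_n$ over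
$$X_n=\mathrm{Gr}_{D_n}(\mathbb C^{D_n}\otimes\mathbb C^c),$$
so that in Lemma 6 we have $k=D_n$ and $m=(c-1)D_n$.

Let $P_n\in C(X_n,M_{D_n}\otimes M_c)$ be the function whose value $P_n(x)$ is the orthogonal projection onto the subspace $x$. Put
$$A_n=P_n\,C(X_n,M_{D_n}\otimes M_c)\,P_n=\Gamma(\mathrm{End}\,S_n),$$
a $C^*$-algebra with unit $P_n$, and for $g\in\Gamma$
$$a_{g,n}=P_n(\pi_n(g)\otimes1_c)P_n\in A_n,\qquad a_g=(a_{g,n})_n\in\prod_nA_n .$$
Let $\mathcal A_c\subset\prod_nA_n$ be the $C^*$-algebra generated by $\{a_g:g\in\Gamma\}$. It is separable. It is unital, since $a_e=(P_n)_n=1$. It is residually finite-dimensional, since the evaluations of the coordinates at points $x\in X_n$ have values in $\mathrm{End}(x)\cong M_{D_n}$ and separate points. Also $a_g^*=a_{g^{-1}}$ and $\|a_g\|\le1$; the $a_g$ are no longer unitaries. For $c=1$ the space $X_n$ is a point, $P_n=1$, and we are back at the simplest model. The algebra $\mathcal B$ stays as it was; it does not depend on $c$.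

The homomorphism $\sigma$ is defined as before. Put
$$\mathcal Q=\prod_n(A_n\otimes M_{D_n})\Big/\bigoplus_n(A_n\otimes M_{D_n}).$$
The unital homomorphisms
$$\mathcal A_c\to\mathcal Q,\ (x_n)\mapsto[(x_n\otimes1)],\qquad\mathcal B\to\mathcal Q,\ [(y_n)]\mapsto[(1\otimes y_n)]$$
are well defined (the second because null sequences go to null sequences) and have commuting ranges. By the universal property of the maximal tensor product they define $\sigma:\mathcal A_c\otimes_{\max}\mathcal B\to\mathcal Q$ with $\sigma(a_g\otimes b_g)=[(a_{g,n}\otimes\bar\pi_n(g))_n]$. Note that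
$$A_n\otimes M_{D_n}=\Gamma(\mathrm{End}\,E_n),\qquad E_n=S_n\otimes\mathbb C^{D_n}.$$
The fibre of $E_n$ at $x$ is $x\otimes\mathbb C^{D_n}\subset\mathbb C^{D_n}\otimes\mathbb C^c\otimes\mathbb C^{D_n}$, and $P_n(x)\otimes1$ is the projection onto it.

## The element $d^{(c)}$ of the kernel and its sections

Let $\varepsilon=\frac1{4c}$, take $\mu$ from Lemma 3 for this $\varepsilon$, and set
$$h=\sum_g\mu(g)\,a_g\otimes b_g\in\mathcal A_c\odot\mathcal B,\qquad f(t)=\max(t-\varepsilon,0),\qquad d^{(c)}=f(h)\in\mathcal A_c\otimes_{\max}\mathcal B .$$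
Since $\mu$ is symmetric and $a_g^*=a_{g^{-1}}$, $b_g^*=b_{g^{-1}}$, we have $h=h^*$. Since $\|h\|\le\sum_g\mu(g)=1$, also $\|d^{(c)}\|\le1$, and $d^{(c)}\ge0$.

**Lemma 7.** $d^{(c)}\in J(\mathcal A_c,\mathcal B)$.

*Proof.* *First we pass to coordinates.* Minimal tensor products respect inclusions, so $\mathcal A_c\otimes\mathcal B\subset(\prod_nA_n)\otimes\mathcal B$. The coordinate maps give $(\prod_nA_n)\otimes\mathcal B\to\prod_n(A_n\otimes\mathcal B)$, and this is isometric: represent $A_n$ faithfully on $H_n$ and $\mathcal B$ faithfully on $K$; then $\prod_nA_n$ acts faithfully on $\bigoplus_nH_n$, the elements of $(\prod_nA_n)\odot\mathcal B$ are block diagonal on $\bigoplus_n(H_n\otimes K)$, and their norm is the supremum of the norms of the blocks.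

*Now we estimate the $n$-th coordinate of $h$.* It is
$$(P_n\otimes1)\Bigl(\sum_g\mu(g)\,\pi_n(g)\otimes1_c\otimes b_g\Bigr)(P_n\otimes1)\in A_n\otimes\mathcal B\subset C(X_n,M_{D_n}\otimes M_c)\otimes\mathcal B,$$
where the middle factor is a constant function on $X_n$. Its norm is at most the norm of $\sum_g\mu(g)\pi_n(g)\otimes b_g$ in
$$M_{D_n}\otimes\Bigl(\prod_mM_{D_m}\Big/\bigoplus_mM_{D_m}\Bigr)=\prod_m(M_{D_n}\otimes M_{D_m})\Big/\bigoplus_m(M_{D_n}\otimes M_{D_m}),$$
which is $\limsup_m\|(\pi_n\otimes\bar\pi_m)(\mu)\|$. Only indices $m\ne n$ matter for the limsup. For these, $\pi_n\otimes\bar\pi_m$ has no nonzero invariant vectors by Lemma 4, so the norm is at most $\varepsilon$ by Lemma 3.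

So the image $h'$ of $h$ in $\mathcal A_c\otimes\mathcal B$ is self-adjoint with $\|h'\|\le\varepsilon$. The function $f$ vanishes on $[-\varepsilon,\varepsilon]$, so the image $f(h')$ of $d^{(c)}$ is $0$. $\square$

Next we compute $\sigma(d^{(c)})$. We have $\sigma(h)=[(h_n)]$ and $\sigma(d^{(c)})=[(d_n)]$ with $d_n=f(h_n)$ and
$$h_n=(P_n\otimes1)\,T_n\,(P_n\otimes1),\qquad T_n=\sum_g\mu(g)\,\pi_n(g)\otimes1_c\otimes\bar\pi_n(g).$$
The representation $\pi_n\otimes1_c\otimes\bar\pi_n$ is a sum of $c$ copies of $\pi_n\otimes\bar\pi_n$. By Lemma 4 its invariant vectors have the orthonormal basis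
$$\omega_a=D_n^{-1/2}\sum_ie_i\otimes e_a\otimes e_i\qquad(a=1,\dots,c).$$
Define continuous sections of $E_n$ and of $\mathrm{End}\,E_n$ by
$$\xi_a(x)=(P_n(x)\otimes1)\omega_a,\qquad\kappa_n=\sum_{a=1}^c|\xi_a\rangle\langle\xi_a| .$$
Clearly $|\xi_a(x)|\le1$.

**Lemma 8.** For every $n$ and at every point of $X_n$,
$$\sum_{a=1}^c|\xi_a|^2=1, \tag{1}$$
$$d_n\ge\kappa_n-2\varepsilon, \tag{2}$$
$$\sum_{a=1}^c\langle\xi_a,d_n\xi_a\rangle\ge\frac1{2c}. \tag{3}$$

*Proof.* *For (1), we expand the inner products.* Write $P=P_n(x)$. Then
$$\sum_a|\xi_a(x)|^2=\sum_a\langle\omega_a,(P\otimes1)\omega_a\rangle=\frac1{D_n}\sum_a\sum_{i,j}\langle e_i\otimes e_a,P(e_j\otimes e_a)\rangle\langle e_i,e_j\rangle=\frac1{D_n}\sum_{a,i}\langle e_i\otimes e_a,P(e_i\otimes e_a)\rangle=\frac{\mathrm{Tr}\,P}{D_n}=1 .$$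

*For (2), we split off the invariant vectors.* The operator $T_n$ is self-adjoint; it is the identity on the invariant vectors and preserves their orthogonal complement, where the representation has no nonzero invariant vectors. By Lemma 3, $T_n=\sum_a|\omega_a\rangle\langle\omega_a|+R_n$ with $R_n=R_n^*$ and $\|R_n\|\le\varepsilon$. Compressing by $P_n\otimes1$, which is the unit of $A_n\otimes M_{D_n}$, gives
$$h_n=\kappa_n+(P_n\otimes1)R_n(P_n\otimes1)\ge\kappa_n-\varepsilon .$$
Since $f(t)\ge t-\varepsilon$, we get $d_n=f(h_n)\ge h_n-\varepsilon\ge\kappa_n-2\varepsilon$.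

*For (3), we combine (1) and (2) with a rank estimate.* By (1), $\mathrm{Tr}\,\kappa_n(x)=\sum_a|\xi_a(x)|^2=1$. The positive operator $\kappa_n(x)$ has rank at most $c$, so by Cauchy–Schwarz for its nonzero eigenvalues $1=(\mathrm{Tr}\,\kappa_n)^2\le c\,\mathrm{Tr}\,\kappa_n^2$. Hence
$$\sum_a\langle\xi_a,d_n\xi_a\rangle=\mathrm{Tr}(\kappa_n^{1/2}d_n\kappa_n^{1/2})\ge\mathrm{Tr}\,\kappa_n^2-2\varepsilon\,\mathrm{Tr}\,\kappa_n\ge\frac1c-\frac2{4c}=\frac1{2c}.\qquad\square$$

**Remark.** At a single point $x$ there is still room, as in the simplest model. From $h_n\le\kappa_n+\varepsilon$ and $\mathrm{rank}\,\kappa_n(x)\le c$ it follows that $h_n(x)$ has at most $c$ eigenvalues larger than $\varepsilon$, so $\mathrm{rank}\,d_n(x)\le c$. The fibre of $E_n$ has dimension $D_n^2$. Once $D_n\ge c$, it contains $c$ mutually orthogonal subspaces of dimension $\mathrm{rank}\,d_n(x)$, and one can solve $y_i^*y_j=\delta_{ij}d_n(x)$, $1\le i,j\le c$, in $\mathrm{End}(E_n(x))$. What fails is doing so continuously in $x$.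

## From orthogonal copies to a nowhere vanishing section

**Proposition 9.** Let $c\ge2$ and $1\le N\le c-1$. There are no $y_1,\dots,y_c\in M_N(\mathcal A_c\otimes_{\max}\mathcal B)$ with $y_i^*y_j=\delta_{ij}\,d^{(c)}\otimes e_{11}$ for all $i,j$.

*Proof.* Suppose there are.

**Step 1. Lifting to sections of endomorphism bundles.** *The purpose is to move from $\mathcal A_c\otimes_{\max}\mathcal B$ to the spaces $X_n$.* Apply $\sigma\otimes\mathrm{id}_{M_N}$. Its values lie in $M_N(\mathcal Q)$, which is the quotient of $\prod_nM_N(A_n\otimes M_{D_n})$ by the null sequences. Lift the image of $y_i$ to a bounded sequence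
$$y_i^{(n)}\in M_N(A_n\otimes M_{D_n})=\Gamma(\mathrm{End}(E_n^{\oplus N})).$$
The relations hold in the quotient, so
$$\delta_n:=\max_{i,j}\bigl\|(y_i^{(n)})^*y_j^{(n)}-\delta_{ij}\,d_n\otimes e_{11}\bigr\|\to0 .$$

**Step 2. The section.** *The purpose is to produce something that topology forbids.* Put $\hat\xi_a=(\xi_a,0,\dots,0)\in\Gamma(E_n^{\oplus N})$ and
$$s_n=\sum_{a=1}^cy_a^{(n)}\hat\xi_a\in\Gamma(E_n^{\oplus N}).$$
We have $|\hat\xi_a|\le1$ and $\langle\hat\xi_a,(d_n\otimes e_{11})\hat\xi_a\rangle=\langle\xi_a,d_n\xi_a\rangle$. Lemma 5, with $G=E_n^{\oplus N}$ and $D=d_n\otimes e_{11}$, and (3) give at every point of $X_n$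
$$|s_n|^2\ge\sum_a\langle\xi_a,d_n\xi_a\rangle-c^2\delta_n\ge\frac1{2c}-c^2\delta_n .$$
For large $n$ the right-hand side is positive, so $s_n$ vanishes nowhere.

**Step 3. The contradiction.** *The purpose is to check the count of dimensions.* As $E_n=S_n\otimes\mathbb C^{D_n}$, we have $E_n^{\oplus N}\cong S_n^{\oplus ND_n}$. The base is $X_n\cong\mathrm{Gr}_{D_n}(\mathbb C^{cD_n})$, so in Lemma 6 we have $k=D_n$ and $m=cD_n-D_n=(c-1)D_n$. Since $1\le ND_n\le(c-1)D_n=m$, the lemma says that $S_n^{\oplus ND_n}$ has no nowhere vanishing section. This contradicts Step 2. $\square$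

The bound $N\le c-1$ is as far as this argument goes: by (1), $(\xi_1,\dots,\xi_c)$ is a nowhere vanishing section of $E_n^{\oplus c}$.

By Lemma 2, Proposition 9 shows that $d^{(c)}\otimes e_{11}$ lies in no stable $C^*$-subalgebra of $M_N(\mathcal A_c\otimes_{\max}\mathcal B)$ when $1\le N\le c-1$. Since $d^{(c)}\otimes e_{11}\in M_N(J(\mathcal A_c,\mathcal B))$ by Lemma 7, the kernel $J(\mathcal A_c,\mathcal B)$ is not $N$-stable for $1\le N\le c-1$. Already $c=2$, $N=1$ gives a kernel that is not stable. To refute matrix stability we need one pair that serves all $N$.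

## One pair for all $N$

**Step 1. The algebra $\mathcal A$.** *The purpose is to collect all $\mathcal A_c$ in one unital separable algebra.* Let
$$\mathcal A=\mathbb C1+\bigoplus_{c\ge2}\mathcal A_c\subset\prod_{c\ge2}\mathcal A_c .$$
It is unital and separable. It is residually finite-dimensional, because the coordinate maps $\mathcal A\to\mathcal A_c$ separate points and each $\mathcal A_c$ is residually finite-dimensional. The unit $1_c$ of $\mathcal A_c$ is a central projection of $\mathcal A$.

**Step 2. Moving between $\mathcal A_c$ and $\mathcal A$.** *The purpose is to place each $d^{(c)}$ in $J=J(\mathcal A,\mathcal B)$ without losing information.* The inclusion $\mathcal A_c\to\mathcal A$ and the coordinate map $\mathcal A\to\mathcal A_c$ induce homomorphisms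
$$\iota_c:\mathcal A_c\otimes_{\max}\mathcal B\to\mathcal A\otimes_{\max}\mathcal B,\qquad p_c:\mathcal A\otimes_{\max}\mathcal B\to\mathcal A_c\otimes_{\max}\mathcal B .$$
For $\iota_c$ one uses the commuting homomorphisms $a\mapsto a\otimes1$ and $b\mapsto1_c\otimes b$ into $\mathcal A\otimes_{\max}\mathcal B$. On elementary tensors one sees $p_c\circ\iota_c=\mathrm{id}$ and $p_c\circ\iota_{c'}=0$ for $c'\ne c$. The composition of $\iota_c$ with $\mathcal A\otimes_{\max}\mathcal B\to\mathcal A\otimes\mathcal B$ equals the composition $\mathcal A_c\otimes_{\max}\mathcal B\to\mathcal A_c\otimes\mathcal B\subset\mathcal A\otimes\mathcal B$, since they agree on $\mathcal A_c\odot\mathcal B$. Hence $\iota_c(J(\mathcal A_c,\mathcal B))\subset J$.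

**Step 3. The element $d$.** Since $\|d^{(c)}\|\le1$, the series
$$d=\sum_{c\ge2}2^{-c}\,\iota_c(d^{(c)})$$
converges in norm. It is a positive element of $J$ by Lemma 7 and Step 2, and $p_c(d)=2^{-c}d^{(c)}$ for every $c\ge2$.

**Step 4. Conclusion of the proof of Theorem A.** *The purpose is to choose $c$ in terms of $N$.* Let $N\ge1$ and suppose that $d\otimes e_{11}$ lies in a stable $C^*$-subalgebra $P\subset M_N(\mathcal A\otimes_{\max}\mathcal B)$. Put $c=N+1\ge2$. By Lemma 2 there are $y_1,\dots,y_c\in P$ with $y_i^*y_j=\delta_{ij}\,d\otimes e_{11}$. Then $z_i=2^{c/2}(p_c\otimes\mathrm{id}_{M_N})(y_i)\in M_N(\mathcal A_c\otimes_{\max}\mathcal B)$ satisfy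
$$z_i^*z_j=2^c\,\delta_{ij}\,p_c(d)\otimes e_{11}=\delta_{ij}\,d^{(c)}\otimes e_{11},\qquad1\le i,j\le c .$$
Since $N=c-1$, this contradicts Proposition 9.

So $d\otimes e_{11}$ lies in no stable $C^*$-subalgebra of $M_N(\mathcal A\otimes_{\max}\mathcal B)$. As $M_N(J)$ is a $C^*$-subalgebra that contains $d\otimes e_{11}$, it is not stable. This holds for every $N\ge1$, so $J$ is neither stable (take $N=1$) nor matrix stable. $\blacksquare$
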